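\title{Generic rigidity of complete multipartite graphs}

\begin{abstract}
We determine which complete $k$-partite graphs $K_{n_1,\dots,n_k}$, $k\ge 3$, are generically rigid in $\mathbb{R}^d$, and we compute the generic rank of their rigidity matrices. Apart from two degenerate families, rigidity is equivalent to three explicit inequalities in $d,n_1,\dots,n_k$: the edge count, and two conditions that exclude motions built from quadrics. The proof translates the question into one about linear relations among the symmetric squares of generic subspaces, and shows that such relations can only live in the radical of a quadric containing the subspaces.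
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $d\ge1$. A \emph{framework} in $\mathbb{R}^d$ is a pair $(G,p)$ of a finite simple graph $G=(V,E)$ and a map $p\colon V\to\mathbb{R}^d$, $v\mapsto p_v$. It is \emph{rigid} if the only continuous motions of the vertices that start at $p$ and preserve the distances between adjacent vertices are the trivial ones, the rotations and translations of the whole graph. The map $p$ is \emph{generic} if its $d|V|$ coordinates are algebraically independent over $\mathbb{Q}$, and $G$ is \emph{$d$-rigid} if $(G,p)$ is rigid for a generic $p$.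

Differentiating the squared edge lengths makes the question linear. An \emph{infinitesimal motion} assigns a velocity $w_v\in\mathbb{R}^d$ to each vertex so that $(p_u-p_v)\cdot(w_u-w_v)=0$ for all $uv\in E$. The \emph{rigidity matrix} is the $|E|\times d|V|$ matrix of this system: the row of $uv$ has $p_u-p_v$ in the $d$ columns of $u$, has $p_v-p_u$ in those of $v$, and is zero elsewhere. We use the theorem of Asimow and Roth in the following form: \emph{a generic framework on $N$ vertices in $\mathbb{R}^d$ is rigid if and only if its rigidity matrix has rank $dN-\binom{d+1}{2}$ (if $N\ge d+1$), respectively $\binom N2$ (if $N\le d+1$).} All generic $p$ give the same rank, the largest one over all $p$, so $d$-rigidity is a property of the graph. For $N\ge d+1$ and generic $p$, the number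
\[
\operatorname{dof}(G)=dN-\tbinom{d+1}{2}-\operatorname{rank}
\]
is the dimension of the space of infinitesimal motions modulo trivial ones, and $G$ is $d$-rigid if and only if $\operatorname{dof}(G)=0$.

Let $G=K_{n_1,\dots,n_k}$ be the complete $k$-partite graph with parts $A_1,\dots,A_k$ of sizes $n_1\ge\dots\ge n_k\ge1$, and let $N=\sum_i n_i$. We solve the following problem, which comes from the paper of Jung and Lew \cite{JL}: \emph{for $k\ge3$ and $d\ge2$, give explicit arithmetic conditions on $d,n_1,\dots,n_k$ that hold exactly when $K_{n_1,\dots,n_k}$ is $d$-rigid.}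

For $d=1$ the rows are multiples of the rows of the oriented incidence matrix, so $1$-rigid means connected. In general the rank is at most the number of rows, so $\operatorname{dof}(G)\ge\varepsilon$, where
\[
\varepsilon=dN-\binom{d+1}{2}-\sum_{i<j}n_in_j .
\]
The edges of a complete multipartite graph are spread very evenly, and one may guess that the edge count $\varepsilon\le0$ decides the question. It does not, because of a second source of motions.

\subsection{Motions from quadrics}\label{sec:quadricmotions}

For $x\in\mathbb{R}^d$ put $\hat x=(x,1)$. A symmetric bilinear form $b$ on $\mathbb{R}^{d+1}$ can be written $b(\hat x,\hat y)=x^TSy+c^T(x+y)+\gamma$ with $S$ symmetric. Let $w_b(x)=Sx+c$. Expanding both sides gives $(x-y)\cdot w_b(x)=b(\hat x,\hat x)-b(\hat x,\hat y)$, hence for two forms $b,b'$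
\[
(x-y)\cdot\bigl(w_b(x)-w_{b'}(y)\bigr)=b(\hat x,\hat x)+b'(\hat y,\hat y)-(b+b')(\hat x,\hat y).
\]
Choose a form $b_i$ for each part and give $v\in A_i$ the velocity $w_{b_i}(p_v)$. This is an infinitesimal motion of $G$ as soon as
\begin{enumerate}
\item[(i)] $b_i(\hat p_v,\hat p_v)=0$ for $v\in A_i$, and
\item[(ii)] $(b_i+b_j)(\hat p_u,\hat p_v)=0$ for $u\in A_i$, $v\in A_j$, $i\ne j$.
\end{enumerate}
With two parts, $b_2=-b_1$ satisfies (ii), and (i) says that all vertices lie on one quadric. Such a quadric exists when $n_1+n_2<\binom{d+2}{2}$, whatever the edge count says.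

With more parts, let $\beta_{ij}$ ($i<j$) be a form whose radical contains $\hat p_v$ for all $v\notin A_i\cup A_j$, and put $b_i=\sum_{j>i}\beta_{ij}-\sum_{j<i}\beta_{ji}$. Then (ii) holds: $\beta_{ij}$ cancels in $b_i+b_j$, and every other term has $\hat p_u$ or $\hat p_v$ in its radical. For generic $p$ the form $\beta_{ij}$ lives on a quotient of $\mathbb{R}^{d+1}$ of dimension $h=\max\{0,d+1-(N-n_i-n_j)\}$, so it has $\binom{h+1}{2}$ parameters, while (i) costs one linear condition for each vertex of a part involved. Any pattern of pairs $ij$ may be used. Our result says that only two patterns can beat the edge count: a \emph{star} of pairs $1j$, and the \emph{triangle} $12,13,23$.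

\subsection{Results}

Define
\begin{align*}
\sigma&=\sum_{j=2}^{k}\max\Bigl\{0,\binom{h_j+1}{2}-n_j\Bigr\}-n_1, & h_j&=\max\{0,\,d+1-(N-n_1-n_j)\},\\
\tau&=\sum_{i=1}^{3}\binom{\delta-n_i+1}{2}-(n_1+n_2+n_3), & \delta&=d+1-\sum_{i\ge4}n_i .
\end{align*}
These are the counts ``parameters minus conditions'' for the best star and for the triangle. Call $\tau$ \emph{active} if $n_1\le\delta$ and $n_1+n_2+n_3\ge2\delta$.

\begin{theorem}\label{thm:criterion}
Let $k\ge3$ and $d\ge1$. Then $K_{n_1,\dots,n_k}$ is $d$-rigid if and only if one of the following holds: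
\begin{enumerate}
\item[(a)] $n_1=1$ (a complete graph);
\item[(b)] $N-n_1=d$ and $n_2=1$;
\item[(c)] $N-n_1\ge d+1$, and $\varepsilon\le0$, and $\sigma\le0$, and $\tau\le0$ if $\tau$ is active.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:rank}
Let $k\ge3$, $d\ge1$, $N\ge d+2$ and $G=K_{n_1,\dots,n_k}$.
\begin{enumerate}
\item[(1)] If $N-n_1\ge d+1$, then $\operatorname{dof}(G)=\max\{0,\varepsilon,\sigma,\tau\}$, with $\tau$ omitted if it is not active.
\item[(2)] If $N-n_1\le d$, then the generic rank is $|E|$ and $\operatorname{dof}(G)=\varepsilon$.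
\item[(3)] If $N-n_1\ge d+1$ and $n_1\ge d+1$, then $\operatorname{dof}(G)=\max\{0,\sigma\}$.
\end{enumerate}
\end{theorem}

None of the three inequalities in (c) can be dropped. In each of the following examples $N-n_1\ge d+1$ and exactly one of them fails.
\begin{center}
\begin{tabular}{lcccc}
graph & $d$ & $\varepsilon$ & $\sigma$ & $\tau$\\ \hline
$K_{2,2,2,2,2,2,2}$ & $10$ & $1$ & $-2$ & $-3$\\
$K_{7,6,1}$ & $5$ & $0$ & $2$ & not active\\
$K_{40,40,40}$ & $49$ & $-145$ & $-10$ & $45$
\end{tabular}
\end{center}

\subsection{Outline of the proof}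

The construction of Section~\ref{sec:quadricmotions} only explains the shape of the answer and is not used below. The difficulty is the upper bound on $\operatorname{dof}(G)$: there are no other motions. After the degenerate cases (Section~\ref{sec:small}) we describe the row dependencies of $K_N$ by quadratic forms on a space of dimension $r=N-d-1$; the rank of $G$ becomes the rank of a family of products of vectors (Section~\ref{sec:dual}). Each part spans a subspace $U_i$ of dimension $n_i$, and $\operatorname{dof}(G)$ is expressed through the linear relations among the spaces $\operatorname{Sym}^2U_i$ (Section~\ref{sec:subspaces}, which ends with two of the examples above worked by hand). A dimension count determines these relations unless a quadric contains the $U_i$; in that case they lie in the radical of the quadric, and only stars and triangles survive (Section~\ref{sec:quadrics}). Section~\ref{sec:max} compares the resulting numbers.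

\section{Preliminaries}\label{sec:prelim}

\emph{Arithmetic.} Write $[k]=\{1,\dots,k\}$, $x^+=\max\{0,x\}$ and $f(x)=x(x+1)/2$. Then $f(x)\ge0$ for all integers $x$, $f(x+y)=f(x)+f(y)+xy$, and $f(x)-x=\binom x2$. The third difference of the quadratic polynomial $f$ at $s$ with steps $x-s$, $y-s$, $z-s$ vanishes, that is,
\begin{equation}\label{eq:third}
f(x)+f(y)+f(z)-f(s)=f(x+y-s)+f(x+z-s)+f(y+z-s)-f(x+y+z-2s).
\end{equation}

\emph{Symmetric tensors.} Let $W$ be a vector space of dimension $r$ over $\mathbb{R}$ or $\mathbb{C}$. The space $\operatorname{Sym}^2W$ of symmetric tensors has dimension $f(r)$ and is spanned by the products $uv=\frac12(u\otimes v+v\otimes u)$. An element $\theta$ is both a symmetric bilinear form on $W^*$ and a symmetric map $W^*\to W$, with image $\operatorname{im}\theta$. For a subspace $U\subseteq W$ we have $\operatorname{Sym}^2U=\{\theta:\operatorname{im}\theta\subseteq U\}$, so $\operatorname{Sym}^2U\cap\operatorname{Sym}^2U'=\operatorname{Sym}^2(U\cap U')$. Over $\mathbb{C}$, diagonalization gives $\theta=\sum_a s_a^2$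 for some basis $(s_a)$ of $\operatorname{im}\theta$. The dual of $\operatorname{Sym}^2W$ is the space $\operatorname{Sym}^2W^*$ of symmetric bilinear forms $B$ on $W$, with $\langle B,uv\rangle=B(u,v)$, and $B$ annihilates $\operatorname{Sym}^2U$ if and only if $B|_U=0$. The \emph{radical} of $B$ is $\operatorname{rad}B=\{s:B(s,\cdot)=0\}$.

\emph{Genericity.} A property of points of an irreducible variety holds \emph{generically} if it holds on a nonempty Zariski open set; finitely many such properties hold simultaneously. A matrix whose entries are polynomials in the point generically has its maximal rank. If the entries are polynomials on affine space with rational coefficients, the maximal rank is the same over $\mathbb{R}$ and $\mathbb{C}$, as it is decided by which minors vanish identically. The Grassmannian $\operatorname{Gr}(n,W)$ of $n$-dimensional subspaces of $W=\mathbb{C}^r$ is irreducible of dimension $n(r-n)$. A generic $U\in\operatorname{Gr}(n,W)$ meets a fixed subspace of dimension $m$ in dimension $(m+n-r)^+$, and generic subspaces of total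 dimension at most $r$ are independent. Finally, the dimension of a finite union of constructible sets is the largest of their dimensions, and if all fibers of a morphism from $X$ onto $Y$ have dimension $c$, then $\dim X=\dim Y+c$.

\section{Few vertices outside the largest part}\label{sec:small}

Suppose the rows of a framework $(H,p)$ are independent, and add a vertex $a$ whose neighbors, together with $a$, are placed at affinely independent points. The new rows are independent in the columns of $a$, where the old rows vanish, so all rows are independent. At most $d+1$ generic points are affinely independent, so by induction every graph on at most $d+1$ vertices has generically independent rows.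

\emph{The case $N\le d+1$.} The rank is $|E|$, so $G$ is $d$-rigid if and only if $|E|=\binom N2$, that is, $n_1=1$. Theorem~\ref{thm:criterion} agrees: (b) forces $n_1=N-d\le1$, and (c) forces $N\ge d+2$.

\emph{The case $N\ge d+2$ and $m:=N-n_1\le d$.} Let $H$ be the graph induced on the $m$ vertices outside $A_1$. Its rows are independent, and each $a\in A_1$ is joined to these $m\le d$ vertices only. So the rank is $|E|$ and $\operatorname{dof}(G)=\varepsilon$, which is Theorem~\ref{thm:rank}(2). Put $g=d-m\ge0$. From $|E|=n_1m+|E(H)|$ and $dm-\binom{d+1}{2}=\binom m2-f(g)$ we get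
\[
\varepsilon=\bigl(n_1g-f(g)\bigr)+\Bigl(\tbinom m2-|E(H)|\Bigr).
\]
Here $n_1=N-m\ge g+2$, so the first term is at least $g(g+3)/2$, and the second is nonnegative. Hence $\varepsilon=0$ if and only if $g=0$ and $H$ is complete, which is (b). Conditions (a) and (c) fail, since $n_1\ge2$ and $m\le d$.

\emph{The main case $N-n_1\ge d+1$.} Now (b) fails, and Theorem~\ref{thm:rank}(1) says that $\operatorname{dof}(G)=0$ if and only if (c) holds. If (a) holds, then $G$ is complete and $\operatorname{dof}(G)=0$ by Lemma~\ref{lem:dual} below. So Theorem~\ref{thm:criterion} follows from Theorem~\ref{thm:rank}, and it remains to prove parts (1) and (3) of the latter.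

\emph{From now on $N-n_1\ge d+1$.} Put
\[
r=N-d-1,\qquad e_{ij}=n_i+n_j-r=d+1-(N-n_i-n_j).
\]
The assumption says that $1\le n_i\le r$ for all $i$, and $h_j=e_{1j}^+$. We have
\begin{equation}\label{eq:count}
\tbinom N2-f(r)=\tbinom N2-\tbinom{N-d}{2}=dN-\tbinom{d+1}{2},
\qquad\text{so}\qquad
\varepsilon=\sum_{i}\tbinom{n_i}{2}-f(r).
\end{equation}

\section{Stresses and products of vectors}\label{sec:dual}

The graph $G$ is the complete graph $K_N$ with the set $F$ of pairs inside parts removed, and the row dependencies of $K_N$ have a simple parametrization. It is therefore easier to compute the rank from the left kernel of the rigidity matrix. A \emph{stress} of $(G,p)$ is a vector $\omega\in\mathbb{R}^E$ in this left kernel: $\sum_{v:\,uv\in E}\omega_{uv}(p_u-p_v)=0$ for all $u$. For $q\colon V\to\mathbb{R}^r$ let $\rho(q)$ be the rank of the family $(q_uq_v)_{uv\in F}$ in $\operatorname{Sym}^2\mathbb{R}^r$.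

\begin{lemma}\label{lem:dual}
$\operatorname{dof}(G)=|F|-\max_q\rho(q)$.
\end{lemma}

\begin{proof}
Let $p$ affinely span $\mathbb{R}^d$, and let $P$ be the $N\times(d+1)$ matrix with rows $(p_v,1)$; it has rank $d+1$. To a vector $\omega$ indexed by the edges of $K_N$ attach the symmetric matrix $\Omega$ with $\Omega_{uv}=-\omega_{uv}$ for $u\ne v$ and zero row sums. Row $u$ of $\Omega P$ is $(\sum_v\omega_{uv}(p_u-p_v),0)$, so the stresses of $(K_N,p)$ correspond to the symmetric $\Omega$ with $\Omega P=0$. Let $\Gamma$ be an $r\times N$ matrix whose rows form a basis of $\ker P^T$, with columns $q_v\in\mathbb{R}^r$. A symmetric $\Omega$ satisfies $\Omega P=0$ if and only if its rows and columns lie in $\ker P^T$, that is, $\Omega=\Gamma^TB\Gamma$ for a unique symmetric $r\times r$ matrix $B$. Thus stresses of $K_N$ are symmetric forms $B$ on $\mathbb{R}^r$, with $\Omega_{uv}=B(q_u,q_v)$. Stresses of $G$ are those that vanish on $F$, that is, the $B$ that annihilate all $q_uq_v$ with $uv\in F$. They form a space of dimension $f(r)-\rho(q)$, and by \eqref{eq:count}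 the rigidity matrix of $(G,p)$ has rank
\[
|E|-f(r)+\rho(q)=dN-\tbinom{d+1}{2}-\bigl(|F|-\rho(q)\bigr).
\]
A generic $p$ maximizes the rank, so $\operatorname{dof}(G)=|F|-\max\rho(q)$, the maximum being over those $q$ that arise from some $p$.

It remains to see that the maximum over all $q$ is not larger. Take $q$ that maximizes $\rho$ and such that any $N-1\ge r$ of the $q_v$ span $\mathbb{R}^r$; both properties are generic. Let $\Gamma$ be the matrix with columns $q_v$. No unit vector lies in its row space, so no coordinate vanishes identically on $\ker\Gamma$, and $\ker\Gamma$ contains a vector $\lambda$ with all $\lambda_v\ne0$. Replacing $q_v$ by $\lambda_vq_v$ does not change $\rho$ and puts the all-ones vector in $\ker\Gamma$. Extend it to a basis of $\ker\Gamma$, which has dimension $d+1$, and use this basis as the columns of $P$. Then the rows of $\Gamma$ form a basis of $\ker P^T$, so $q$ arises from this $P$.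
\end{proof}

\begin{remark}\label{rem:strain}
The relations among the products are the motions themselves. The column space of the rigidity matrix of $K_N$ is the orthogonal complement of its stress space, and its kernel consists of trivial motions (take $F=\emptyset$ above). So $w\mapsto c_{uv}=(p_u-p_v)\cdot(w_u-w_v)$ identifies the infinitesimal motions of $(G,p)$ modulo trivial ones with the vectors $c\in\mathbb{R}^F$ such that $\sum_{uv\in F}c_{uv}\,q_uq_v=0$.
\end{remark}

The maximum of $\rho$ is the same over $\mathbb{C}$. \emph{From now on we work over $\mathbb{C}$, with $W=\mathbb{C}^r$.}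

\begin{example}\label{ex:r2}
Let $r=2$, so $N=d+3$ and all $n_i\le2$. If $m$ parts have size $2$, the $m$ products $q_uq_v$ involve disjoint pairs of vectors in the $3$-dimensional space $\operatorname{Sym}^2\mathbb{C}^2$, which is spanned by products. Hence $\max\rho=\min\{m,3\}$ and $\operatorname{dof}(G)=(m-3)^+=\varepsilon^+$. In particular the octahedron $K_{2,2,2}$ is $3$-rigid.
\end{example}

\section{From vectors to subspaces}\label{sec:subspaces}

For larger parts the products are far from independent choices: those of $A_i$ lie in $\operatorname{Sym}^2U_i$, where $U_i$ is the span of the $q_u$, $u\in A_i$, and fill all of it but $n_i$ dimensions. We separate the position of the subspaces $U_i$ from the choice of bases in them.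

For a family $U=(U_i)_{i\in Z}$ of subspaces of $W$ define the \emph{relations} and the \emph{quadrics}
\begin{align*}
\mathcal{R}_Z(U)&=\Bigl\{(\theta_i)\in\bigoplus_{i\in Z}\operatorname{Sym}^2U_i:\ \sum_{i\in Z}\theta_i=0\text{ in }\operatorname{Sym}^2W\Bigr\},\\
\mathcal{Q}_Z(U)&=\{B\in\operatorname{Sym}^2W^*:\ B|_{U_i}=0\text{ for all }i\in Z\}.
\end{align*}
The first is the kernel of the sum map $\bigoplus\operatorname{Sym}^2U_i\to\operatorname{Sym}^2W$ and the second is the annihilator of its image, so
\begin{equation}\label{eq:RQ}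
\dim\mathcal{R}_Z(U)=\sum_{i\in Z}f(\dim U_i)-f(\dim W)+\dim\mathcal{Q}_Z(U).
\end{equation}
For $Z\subseteq[k]$ let $\mathcal{G}_Z=\prod_{i\in Z}\operatorname{Gr}(n_i,W)$. In local charts $\mathcal{Q}_Z(U)$ is the kernel of a matrix with polynomial entries, so its dimension takes its minimum $Q_Z$ on a dense open set $\mathcal{G}_Z^0$; by \eqref{eq:RQ}, $\dim\mathcal{R}_Z(U)$ takes its minimum $R_Z$ on the same set. Put $N_Z=\sum_{i\in Z}n_i$.

\begin{proposition}\label{prop:max}
$\operatorname{dof}(G)=\max_{Z\subseteq[k]}(R_Z-N_Z)$, where $Z=\emptyset$ gives $0$.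
\end{proposition}

In the terms of Remark~\ref{rem:strain}, the optimal $Z$ is the set of parts inside which some distance can change. The other parts must be left out of the count, because their conditions hold automatically.

\begin{proof}
Call $q$ \emph{regular} if $(q_u)_{u\in A_i}$ is linearly independent for each $i$. This is generic because $n_i\le r$, and it is here that $N-n_1\ge d+1$ is used. For regular $q$ let $(x_u)_{u\in A_i}$ be the basis of $U_i^*$ dual to $(q_u)_{u\in A_i}$. The products $q_uq_v$ with $u,v\in A_i$ form a basis of $\operatorname{Sym}^2U_i$, in which the coefficient of $q_u^2$ in $\theta_i$ is $\theta_i(x_u,x_u)$. So the relations among the $q_uq_v$, $uv\in F$, are the $\theta\in\mathcal{R}_{[k]}(U)$ with $\theta_i(x_u,x_u)=0$ for all $i$ and $u\in A_i$. For any $x\in X=\prod_i(U_i^*)^{A_i}$ and $Z\subseteq[k]$ consider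
\[
\operatorname{ev}_x^Z\colon\mathcal{R}_Z(U)\to\mathbb{C}^{N_Z},\qquad\theta\mapsto\bigl(\theta_i(x_u,x_u)\bigr)_{i\in Z,\,u\in A_i}.
\]
We have shown that $|F|-\rho(q)=\dim\ker\operatorname{ev}_x^{[k]}$ when $x$ is dual to $q$.

Take a regular $q^0$ that maximizes $\rho$ and whose spans $U$ satisfy $\dim\mathcal{R}_Z(U)=R_Z$ for all $Z$; let $x^0$ be dual to $q^0$. Fix this $U$ and choose $x\in X$ consisting of bases and such that, for every $Z$, the rank of $\operatorname{ev}_x^Z$ is the maximum over $X$. Put $\mathcal{K}=\ker\operatorname{ev}_x^{[k]}$. Then $\dim\mathcal{K}\le\dim\ker\operatorname{ev}_{x^0}^{[k]}=\operatorname{dof}(G)$, and equality holds by Lemma~\ref{lem:dual} because $x$ is dual to a regular $q$.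

Extension by zero embeds $\ker\operatorname{ev}_x^Z$ in $\mathcal{K}$, so $\dim\mathcal{K}\ge R_Z-N_Z$ for every $Z$. Conversely, let $Z$ be the set of $i$ such that $\theta_i\ne0$ for some $\theta\in\mathcal{K}$. Then $\mathcal{K}=\ker\operatorname{ev}_x^Z$, and we claim that the $N_Z$ coordinates of $\operatorname{ev}_x^Z$ are linearly independent functionals, which gives $\dim\mathcal{K}=R_Z-N_Z$. Suppose that the functional of some $u_0\in A_i$, $i\in Z$, lies in the span of the others. Pick $\theta\in\mathcal{K}$ with $\theta_i\ne0$ and $y\in U_i^*$ with $\theta_i(y,y)\ne0$, and replace $x_{u_0}$ by $y$. The other functionals are unchanged and vanish at $\theta$, while the new one does not. So the rank of $\operatorname{ev}^Z$ has increased by one, against the choice of $x$.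
\end{proof}

The hypothesis $N-n_1\ge d+1$ cannot be removed from Theorem~\ref{thm:rank}(1): the graph $K_{2,1,1}$ is $2$-rigid by case (b), but $\sigma=2$. When the largest part is large, the numbers $R_Z$ can be read off directly. Write $U_{ij}=U_i\cap U_j$, of generic dimension $e_{ij}^+$.

\begin{proof}[Proof of Theorem~\ref{thm:rank}(3)]
If $n_1\ge d+1$, then $n_2+\dots+n_k\le r$, so generic $U_2,\dots,U_k$ are independent. Hence $R_Z=0$ if $1\notin Z$. Let $1\in Z$ and $\theta\in\mathcal{R}_Z(U)$. By independence $W^*\to\bigoplus_{j\ge2}U_j^*$ is onto, so $\sum_{j\in Z\setminus1}\theta_j$ has image $\bigoplus_j\operatorname{im}\theta_j$. This sum is $-\theta_1$, whose image lies in $U_1$, so $\theta_j\in\operatorname{Sym}^2U_{1j}$. Conversely, any such $\theta_j$ determine a relation. Thus $R_Z-N_Z=\sum_{j\in Z\setminus1}(f(h_j)-n_j)-n_1$, whose maximum over $Z\ni1$ is $\sigma$.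
\end{proof}

By \eqref{eq:RQ}, the edge count can only be beaten when $Q_Z>0$. The next two examples show what the quadrics and the relations then look like.

\begin{example}[a star]\label{ex:star}
Let $G=K_{7,6,1}$ and $d=5$, so $r=8$ and $|F|=36=f(8)$. By the last proof $R_{\{1,2\}}=R_{\{1,2,3\}}=f(5)=15$, and $\operatorname{dof}(G)=15-13=2$; the full set $Z=[3]$ gives only $1$. By \eqref{eq:RQ}, $Q_{\{1,2\}}=15-28-21+36=2$. The quadrics are the products $\xi\eta$ of the linear form $\xi$ vanishing on $U_1$ with a linear form $\eta$ vanishing on $U_2$: they confine the $36$ products to a space of dimension $34$. The radical $\ker\xi\cap\ker\eta$ contains $U_{12}$, which is where the relations live.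
\end{example}

\begin{example}[a triangle]\label{ex:triangle}
Let $G=K_{40,40,40}$ and $d=49$, so $r=70$. Generically $U_i+U_j=W$, $\dim U_{ij}=10$ and $U_1\cap U_2\cap U_3=0$. If $B$ vanishes on $U_1$ and $U_2$, then $B(U_{12},U_1+U_2)=0$. So every $B\in\mathcal{Q}_{[3]}(U)$ has radical containing $L=U_{12}\oplus U_{13}\oplus U_{23}$, of dimension $30$ (the sum is direct since $U_{12}\cap U_{13}=0$ and $U_1\cap U_{23}=0$). As $U_1\cap L=U_{12}\oplus U_{13}$, and likewise for $U_2$ and $U_3$, the images $\bar U_i$ in $W/L\cong\mathbb{C}^{40}$ have dimension $20$, and any two span $W/L$. We may thus take $W/L=Y\oplus Y$ with $\bar U_1=Y\oplus0$, $\bar U_2=0\oplus Y$ and $\bar U_3$ the diagonal. A form vanishing on $\bar U_1$ and $\bar U_2$ is $B((y,z),(y',z'))=\alpha(y,z')+\alpha(y',z)$ with $\alpha$ bilinear on $Y$, and it vanishes on the diagonal if and only if $\alpha$ is alternating. Hence $Q_{[3]}=\binom{20}{2}=190$ and $R_{[3]}=3\cdot820-2485+190=165=3f(10)$. Since $R_{\{i,j\}}=\dim\operatorname{Sym}^2U_{ij}=55$ and $R_{\{i\}}=0$, we get $\operatorname{dof}(G)=\max\{0,55-80,165-120\}=45$.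
\end{example}

In both examples each $U_i$ projects to a subspace of exactly half the dimension of $W/\operatorname{rad}B$, for $B$ of maximal rank. The next section shows that all this is forced.

\section{Quadrics through generic subspaces}\label{sec:quadrics}

Fix $Z\subseteq[k]$ with $Q_Z>0$. We have no formula for $Q_Z$, so \eqref{eq:RQ} alone does not give $R_Z$. The extra information is that a quadric through generic subspaces follows them when they move; pairing its derivative with a relation confines the relation.

\begin{lemma}\label{lem:radical}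
Let $U\in\mathcal{G}_Z^0$, $B\in\mathcal{Q}_Z(U)$ and $\theta\in\mathcal{R}_Z(U)$. Then $\operatorname{im}\theta_i\subseteq\operatorname{rad}B$ for all $i\in Z$.
\end{lemma}

\begin{proof}
Let $\varphi_i\in\operatorname{Hom}(U_i,W)$ be arbitrary and $U_i(t)=\{u+t\varphi_iu:u\in U_i\}$. For small $t\in\mathbb{C}$ we have $U(t)\in\mathcal{G}_Z^0$, and $\mathcal{Q}_Z(U(t))$ is the kernel of the map $\Lambda_t\colon\operatorname{Sym}^2W^*\to\bigoplus_i\operatorname{Sym}^2U_i^*$ given by pulling back along the maps $1+t\varphi_i$. It is polynomial in $t$ and of constant rank near $0$. Let $C$ be a complement of $\ker\Lambda_0$ and $\pi$ a projection onto $\operatorname{im}\Lambda_0$. For small $t$ the map $\pi\Lambda_t|_C$ is invertible, so $\pi$ is injective on $\operatorname{im}\Lambda_t$ by equality of ranks, and $B_t=B-(\pi\Lambda_t|_C)^{-1}\pi\Lambda_tB$ is a holomorphic family in $\ker\Lambda_t$ with $B_0=B$. Let $B'$ be its derivative at $0$. Differentiating $B_t(u+t\varphi_iu,u+t\varphi_iu)=0$ gives $B'(u,u)=-2B(\varphi_iu,u)$ for $u\in U_i$. Write $\theta_i=\sum_a(s^i_a)^2$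 with $(s^i_a)_a$ a basis of $\operatorname{im}\theta_i$. Then
\[
0=\Bigl\langle B',\sum_i\theta_i\Bigr\rangle=\sum_{i,a}B'(s^i_a,s^i_a)=-2\sum_{i,a}B(\varphi_is^i_a,s^i_a).
\]
The vectors $\varphi_is^i_a\in W$ can be prescribed arbitrarily, so $B(\cdot,s^i_a)=0$ for all $i,a$.
\end{proof}

Genericity is needed: if $U_1=U_2=\mathbb{C}s$ in $\mathbb{C}^2$, then $(s^2,-s^2)$ is a relation, and there is a nondegenerate $B$ with $B(s,s)=0$.

The lemma moves the problem to the radical $L$ of a quadric, where the subspaces $U_i\cap L$ are no longer generic. To control them we count the dimension of the pairs $(B,U)$ in two ways. We need one fact: \emph{if $\bar B$ is a nondegenerate form on a space $\bar W$ of dimension $\bar r$, then a subspace $Y$ of dimension $\bar n$ with $\bar B|_Y=0$ has $\bar n\le\bar r/2$, and these $Y$ form a variety of dimension at most $\bar n(\bar r-\bar n)-f(\bar n)$.} Indeed, the map $\bar W/Y\to Y^*$ induced by $\bar B$ is onto, which gives the first claim; and the tangent space at $Y$ is the kernel of the map $\operatorname{Hom}(Y,\bar W/Y)\to\operatorname{Sym}^2Y^*$,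 $\varphi\mapsto\bar B(\varphi\,\cdot,\cdot)+\bar B(\cdot,\varphi\,\cdot)$, which is onto for the same reason.

\begin{proposition}\label{prop:structure}
Let $Q_Z>0$. There are a vector space $L$ and subspaces $L_i\subseteq L$ ($i\in Z$), of dimensions $\ell<r$ and $\ell_i\le n_i$, such that with $\bar r=r-\ell$ and $\bar n_i=n_i-\ell_i$:
\begin{enumerate}
\item[(1)] no nonzero quadratic form on $L$ vanishes on all $L_i$, and $R_Z=\sum_{i\in Z}f(\ell_i)-f(\ell)$;
\item[(2)] $\bar n_i\le\bar r/2$, with equality whenever $\ell_i>0$;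
\item[(3)] $0<Q_Z\le f(\bar r)+\ell\bar r-\sum_{i\in Z}\bigl[f(\bar n_i)+\ell_i(\bar r-\bar n_i)\bigr]$.
\end{enumerate}
\end{proposition}

\begin{proof}
The set $\mathcal{I}=\{(B,U):U\in\mathcal{G}_Z^0,\ 0\ne B\in\mathcal{Q}_Z(U)\}$ has dimension $Q_Z+\dim\mathcal{G}_Z$. For integers $\ell$ and $(\ell_i)_{i\in Z}$ let $\mathcal{S}$ be the constructible set of all $(B,U)\in\operatorname{Sym}^2W^*\times\mathcal{G}_Z$ with $B\in\mathcal{Q}_Z(U)$, $\dim\operatorname{rad}B=\ell$ and $\dim(U_i\cap\operatorname{rad}B)=\ell_i$. Finitely many such sets cover $\mathcal{I}$, so we can choose $\ell,\ell_i$ with $\mathcal{I}\cap\mathcal{S}\ne\emptyset$ and $\dim\mathcal{S}\ge\dim\mathcal{I}$. Then $\ell<r$ because $B\ne0$ on $\mathcal{I}$.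

We bound $\dim\mathcal{S}$. A form with radical of dimension $\ell$ is given by its radical $L$ and a nondegenerate form on $W/L$, so these forms make up one $GL(W)$-orbit of dimension $\ell\bar r+f(\bar r)=f(r)-f(\ell)$. Fix such a $B$. A subspace $U_i$ as in the definition of $\mathcal{S}$ is given by three choices: $L_i=U_i\cap L\in\operatorname{Gr}(\ell_i,L)$; the image $\bar U_i\subseteq W/L$, an $\bar n_i$-dimensional subspace on which the induced nondegenerate form vanishes; and the lift $U_i/L_i$ of $\bar U_i$ to $W/L_i$, where two lifts differ by an element of $\operatorname{Hom}(\bar U_i,L/L_i)$. In particular $\bar n_i\le\bar r/2$. Expanding $n_i(r-n_i)=(\ell_i+\bar n_i)\bigl((\ell-\ell_i)+(\bar r-\bar n_i)\bigr)$, we see that the $U_i$ form a family of dimension at most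
\[
\ell_i(\ell-\ell_i)+\bar n_i(\bar r-\bar n_i)-f(\bar n_i)+\bar n_i(\ell-\ell_i)=n_i(r-n_i)-\ell_i(\bar r-\bar n_i)-f(\bar n_i).
\]
Therefore
\[
Q_Z+\dim\mathcal{G}_Z\le\dim\mathcal{S}\le f(r)-f(\ell)+\dim\mathcal{G}_Z-\sum_{i\in Z}\bigl[f(\bar n_i)+\ell_i(\bar r-\bar n_i)\bigr],
\]
which is (3).

Now take $(B,U)\in\mathcal{I}\cap\mathcal{S}$, $L=\operatorname{rad}B$ and $L_i=U_i\cap L$. By Lemma~\ref{lem:radical}, every $\theta\in\mathcal{R}_Z(U)$ has $\theta_i\in\operatorname{Sym}^2L_i$, so $\mathcal{R}_Z(U)$, of dimension $R_Z$, is also the space of relations of the family $(L_i)$ in $L$. Let $Q'$ be the dimension of the space of quadratic forms on $L$ vanishing on all $L_i$. We apply \eqref{eq:RQ} in $L$, then in $W$, and use (3) together with $f(n_i)=f(\ell_i)+f(\bar n_i)+\ell_i\bar n_i$: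
\[
\sum_i f(\ell_i)-f(\ell)+Q'=R_Z=\sum_i f(n_i)-f(r)+Q_Z\le\sum_i\bigl[f(\ell_i)-\ell_i(\bar r-2\bar n_i)\bigr]-f(\ell).
\]
Hence $0\le Q'\le-\sum_i\ell_i(\bar r-2\bar n_i)\le0$. All terms vanish, which gives (1) and (2).
\end{proof}

Inequality (3) bounds $\sum\ell_i$ from above, the more strongly the more $\ell_i$ are nonzero. The matching lower bound comes from (1) and the next lemma, which holds for arbitrary subspaces.

\begin{lemma}\label{lem:exists}
Let $\ell\ge1$ and let $L_1,\dots,L_m\subseteq L=\mathbb{C}^\ell$ have dimensions $\ell_i\le\ell-1$ with $\sum_i\ell_i\le2\ell-2$. Then some nonzero quadratic form on $L$ vanishes on all $L_i$.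
\end{lemma}

The bound is sharp: no nonzero quadratic form on $\mathbb{C}^2$ vanishes on three distinct lines.

\begin{proof}
We use induction on $\ell$; for $\ell=1$ all $L_i$ are zero. Order $\ell_1\ge\ell_2\ge\cdots$, adding zero subspaces if $m<2$.

\emph{Case $\ell_1+\ell_2\le\ell$.} Vanishing on $L_i$ is $f(\ell_i)$ linear conditions, so it suffices to show $\sum\ell_i(\ell_i+1)<\ell(\ell+1)$. If $\ell_1\le\ell/2$, the sum is at most $(\frac\ell2+1)(2\ell-2)=\ell^2+\ell-2$. If $\ell_1>\ell/2$, put $c=\ell-\ell_1\ge1$. Then $\ell\ge2c+1$, $\ell_i\le c$ for $i\ge2$, and $\sum_{i\ge2}\ell_i\le\ell+c-2$, so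
\begin{align*}
\sum_i\ell_i(\ell_i+1)-\ell(\ell+1)&\le(\ell-c)(\ell-c+1)+(c+1)(\ell+c-2)-\ell(\ell+1)\\
&=-\ell(c-1)+2c^2-2c-2\\
&\le-(2c+1)(c-1)+2c^2-2c-2=-c-1<0 .
\end{align*}

\emph{Case $\ell_1+\ell_2>\ell$.} Now the conditions overlap on $L_1\cap L_2$, and we divide the overlap out. Choose $D\subseteq L_1\cap L_2$ of dimension $\ell_1+\ell_2-\ell\ge1$, and let $\ell'=\dim L/D=(\ell-\ell_1)+(\ell-\ell_2)<\ell$. The images of $L_1$ and $L_2$ in $L/D$ have dimensions $\ell-\ell_2$ and $\ell-\ell_1$; both are at least $1$ and they add up to $\ell'$, so both are at most $\ell'-1$. The other images have total dimension at most $2\ell-2-\ell_1-\ell_2=\ell'-2$. So the hypotheses hold in $L/D$, and we pull back the form given by induction.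
\end{proof}

Call a triple $\{a,b,c\}\subseteq[k]$ \emph{admissible} if $e_{ab},e_{ac},e_{bc}\ge0$ and $n_a+n_b+n_c\le2r$. Then generically $\dim U_{ij}=e_{ij}$ for the three pairs, and $U_a\cap U_b\cap U_c$ has dimension $(e_{ab}+n_c-r)^+=0$.

\begin{corollary}\label{cor:three}
If $Q_Z>0$, then one of the following holds:
\begin{enumerate}
\item[(A)] $R_Z=0$;
\item[(B)] there are $a\in Z$ and $J\subseteq Z\setminus a$ with $e_{aj}>0$ for $j\in J$ and $R_Z=\sum_{j\in J}f(e_{aj})$;
\item[(C)] $Z$ contains an admissible triple $\{a,b,c\}$ with $R_Z\le f(e_{ab})+f(e_{ac})+f(e_{bc})$.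
\end{enumerate}
\end{corollary}

\begin{proof}
Use Proposition~\ref{prop:structure} and let $I=\{i\in Z:\ell_i>0\}$. If $\ell=0$, then (A) holds. Let $\ell\ge1$. Then $I\ne\emptyset$ by (1), so by (2) $\bar r=2\mu$ with an integer $\mu\ge1$, and $n_i=\ell_i+\mu$ for $i\in I$. Since $r=\ell+2\mu$, we get $e_{ij}=\ell_i+\ell_j-\ell$ for $i\ne j$ in $I$. Dropping the terms $i\notin I$ from (3) leaves $0<\mu(2\mu+1)+2\mu\ell-\sum_I[f(\mu)+\mu\ell_i]$, and dividing by $\mu$ gives
\begin{equation}\label{eq:sumbound}
\sum_{i\in I}\ell_i<2\ell+2\mu+1-\frac{|I|(\mu+1)}{2}.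
\end{equation}

If $\ell_a=\ell$ for some $a$, then $R_Z=\sum_{j\in I\setminus a}f(\ell_j)$ by (1) and $e_{aj}=\ell_j>0$, so (B) holds with $J=I\setminus a$.

Otherwise all $\ell_i\le\ell-1$, and Lemma~\ref{lem:exists} with (1) gives $\sum_I\ell_i\ge2\ell-1$. This excludes $|I|\le2$, where the sum is at most $2\ell-2$, and $|I|\ge4$, where \eqref{eq:sumbound} makes it smaller than $2\ell-1$. So $I=\{a,b,c\}$. Any two of $\ell_a,\ell_b,\ell_c$ add up to at least $(2\ell-1)-(\ell-1)=\ell$, so $e_{ab},e_{ac},e_{bc}\ge0$. By \eqref{eq:sumbound}, $\sum_I\ell_i<2\ell+\frac{\mu-1}{2}\le2\ell+\mu$, so $n_a+n_b+n_c=\sum_I\ell_i+3\mu\le2\ell+4\mu=2r$, and $I$ is admissible. Finally, (1) and \eqref{eq:third} with $s=\ell$ and $(x,y,z)=(\ell_a,\ell_b,\ell_c)$ give $R_Z=f(e_{ab})+f(e_{ac})+f(e_{bc})-f(\sum_I\ell_i-2\ell)$, and the last value of $f$ is nonnegative.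
\end{proof}

\section{The maximum: proof of Theorem~\ref{thm:rank}(1)}\label{sec:max}

For $a\in[k]$ and for admissible triples $\{a,b,c\}$ put
\[
\sigma_a=\sum_{j\ne a}\bigl(f(e_{aj}^+)-n_j\bigr)^+-n_a,\qquad
\tau_{abc}=f(e_{ab})+f(e_{ac})+f(e_{bc})-n_a-n_b-n_c ,
\]
so that $\sigma_1=\sigma$. Let $J_a=\{j\ne a:f(e_{aj}^+)>n_j\}$; then $e_{aj}\ge1$ for $j\in J_a$, and $\sigma_a=\sum_{j\in J_a}(f(e_{aj})-n_j)-n_a$.

\begin{lemma}\label{lem:allmax}
$\operatorname{dof}(G)$ is the maximum of $0$, $\varepsilon$, all $\sigma_a$, and all $\tau_{abc}$ with $\{a,b,c\}$ admissible.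
\end{lemma}

\begin{proof}
We use Proposition~\ref{prop:max}. \emph{Upper bound.} If $Q_Z=0$, then \eqref{eq:RQ} and \eqref{eq:count} give $R_Z-N_Z=\sum_{i\in Z}\binom{n_i}{2}-f(r)\le\varepsilon$. If $Q_Z>0$, then in the three cases of Corollary~\ref{cor:three} the number $R_Z-N_Z$ is at most $0$, at most $\sum_{j\in J}(f(e_{aj})-n_j)-n_a\le\sigma_a$, and at most $\tau_{abc}$, respectively.

\emph{Lower bound.} Let $U$ be generic. By \eqref{eq:RQ}, $R_{[k]}-N\ge\sum_i\binom{n_i}{2}-f(r)=\varepsilon$. For $Z=\{a\}\cup J_a$, the map sending $(\beta_j)_{j\in J_a}$ to $\theta_a=\sum_j\beta_j$, $\theta_j=-\beta_j$ embeds $\bigoplus_{j\in J_a}\operatorname{Sym}^2U_{aj}$ in $\mathcal{R}_Z(U)$, so $R_Z-N_Z\ge\sigma_a$. For an admissible $Z=\{a,b,c\}$, the map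
\[
(\beta_{ab},\beta_{ac},\beta_{bc})\mapsto(\theta_a,\theta_b,\theta_c)=(\beta_{ab}+\beta_{ac},\,-\beta_{ab}+\beta_{bc},\,-\beta_{ac}-\beta_{bc})
\]
sends $\operatorname{Sym}^2U_{ab}\oplus\operatorname{Sym}^2U_{ac}\oplus\operatorname{Sym}^2U_{bc}$ to $\mathcal{R}_Z(U)$. In its kernel $\beta_{ab}=-\beta_{ac}$ lies in $\operatorname{Sym}^2(U_a\cap U_b\cap U_c)=0$, and then $\beta_{bc}=0$. So $R_Z-N_Z\ge\tau_{abc}$.
\end{proof}

Without the condition $n_a+n_b+n_c\le2r$ the last map need not be injective, and the triangle count is too large: for the octahedron in $\mathbb{R}^3$ we have $\delta=4$ and $\tau=3>0$, although it is rigid by Example~\ref{ex:r2}; here $\tau$ is not active.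

It remains to show that the largest parts give the best star and the best triangle. Enlarging a part adds parameters but also conditions, so this needs an argument.

\begin{lemma}\label{lem:star}
If $\sigma_a>0$, then $\sigma_a\le\sigma_1$.
\end{lemma}

\begin{proof}
Let $a\ne1$, $J=J_a$ and $t=n_1-n_a\ge0$. Since $\sigma_a>0$, the set $J$ is nonempty. For $j\in J\setminus1$ we have $e_{1j}=e_{aj}+t$ with $e_{aj}\ge1$, so $f(e_{1j})=f(e_{aj})+f(t)+te_{aj}\ge f(e_{aj})+t$. Also $\sigma_1\ge\sum_{j\in J'}(f(e_{1j})-n_j)-n_1$ for every $J'\subseteq[k]\setminus1$ on which $e_{1j}\ge0$. If $1\notin J$, take $J'=J$: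
\[
\sigma_1\ge\sum_{j\in J}\bigl(f(e_{aj})-n_j\bigr)+t-n_1=\sigma_a .
\]
If $1\in J$, exchange the roles of $1$ and $a$ by taking $J'=(J\setminus1)\cup\{a\}$:
\[
\sigma_1\ge f(e_{1a})-n_a-n_1+\sum_{j\in J\setminus1}\bigl(f(e_{aj})-n_j\bigr)=\sigma_a .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:triangle}
If $\{a,b,c\}$ is admissible, then either $\{1,2,3\}$ is admissible and $\tau_{abc}\le\tau_{123}$, or $\tau_{abc}\le\varepsilon$.
\end{lemma}

\begin{proof}
For integer triples $y=(y_1,y_2,y_3)$ with $y_i+y_j\ge r$ for all $i\neq j$ let $T(y)=\sum_{i<j}f(y_i+y_j-r)-\sum_iy_i$. Increasing $y_i$ by $1$ preserves the inequalities and, as $f(x+1)-f(x)=x+1$, changes $T$ by $(y_i+y_j-r+1)+(y_i+y_l-r+1)-1\ge1$, where $\{i,j,l\}=\{1,2,3\}$. Order $n_a\ge n_b\ge n_c$; then $n_a\le n_1$, $n_b\le n_2$, $n_c\le n_3$, and we can go from $(n_a,n_b,n_c)$ to $(n_1,n_2,n_3)$ by such unit steps. If $n_1+n_2+n_3\le2r$, then $\{1,2,3\}$ is admissible and $\tau_{123}\ge\tau_{abc}$. Otherwise some $y$ on the path has $\sum y_i=2r$, and $T(y)\ge\tau_{abc}$. By \eqref{eq:third}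 with $s=r$ and $f(0)=0$,
\[
T(y)=\sum_i f(y_i)-f(r)-\sum_iy_i=\sum_i\tbinom{y_i}{2}-f(r)\le\varepsilon,
\]
because $1\le y_i\le n_i$ for $i\le3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rank}(1)]
By Lemmas~\ref{lem:allmax}, \ref{lem:star} and \ref{lem:triangle}, $\operatorname{dof}(G)=\max\{0,\varepsilon,\sigma,\tau_{123}\}$, with $\tau_{123}$ omitted if $\{1,2,3\}$ is not admissible. Since $n_1\ge n_2\ge n_3$, admissibility means $n_2+n_3\ge r$ and $n_1+n_2+n_3\le2r$. As $r=n_1+n_2+n_3-\delta$, these conditions read $n_1\le\delta$ and $n_1+n_2+n_3\ge2\delta$, that is, $\tau$ is active. Moreover $e_{12}=\delta-n_3$, $e_{13}=\delta-n_2$ and $e_{23}=\delta-n_1$, so $\tau_{123}=\tau$.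
\end{proof}

This completes the proof of Theorem~\ref{thm:rank} and, by Section~\ref{sec:small}, of Theorem~\ref{thm:criterion}.

\begin{remark}
The proof also works for $k=2$, with no $\tau$, since there are no triples. For $n_1,n_2\ge d+1$ we have $h_2=d+1$, and part (3) says that $K_{n_1,n_2}$ is $d$-rigid if and only if $n_1+n_2\ge\binom{d+2}{2}$, in agreement with Bolker and Roth.
\end{remark}

\begin{thebibliography}{1}

\bibitem{JL}
Yunseong Jung and Alan Lew,
\emph{Stiffness matrices of graph blow-ups and the $d$-dimensional algebraic connectivity of complete bipartite graphs},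
arXiv:2504.01181 (2025).

\end{thebibliography}
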